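\title{Colors that touch few vertices of $K_{n,n}$, and partitions of a square}

\begin{abstract}
Color the edges of $K_{n,n}$ with $r$ colors so that the largest number $g(n,r)$ of vertices touched by a single color is as small as possible. We determine the constant $g^*(r)=\lim_{n\to\infty} g(n,r)/n$ for every $r$: it is the piecewise linear interpolation of the values $2/t$ at $r=t^2$ and $1/t+1/(t+1)$ at $r=t(t+1)$. This proves a conjecture stated for $t^2\le r\le t(t+1)$. The lower bound combines a weighted Cauchy--Schwarz inequality for cross-intersecting random sets with the fact that the size of a set is an integer. As consequences, $g(n,r)$ is determined up to an additive error of $1$, and $g^*(r)$ is the least possible maximum half-perimeter in a partition of the unit square into $r$ axis-parallel rectangles.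
\end{abstract}

\section{The problem and the result}\label{sec:intro}

Let $n,r$ be positive integers and $[r]=\{1,\dots,r\}$. An \emph{$r$-edge coloring} of the complete bipartite graph $K_{n,n}$ is a function $f\colon E(K_{n,n})\to[r]$, and a color \emph{touches} a vertex $v$ if some edge at $v$ has that color. Put
\[
g(n,r)=\min_{f}\ \max_{i\in[r]}\ \bigl|\{v\in V(K_{n,n}) : i \text{ touches } v\}\bigr| .
\]
Thus $g(n,r)$ measures how well the $n^2$ edges can be shared among $r$ colors when every color should live on few vertices.

What matters about a vertex is the set of colors that touch it. Given a coloring, let $a(R)$ be the proportion of left vertices whose set of touched colors is $R\subseteq[r]$, and let $b(R)$ be the same proportion for right vertices. The color of an edge $uw$ touches both $u$ and $w$, so every set that occurs on the left meets every set that occurs on the right. This leads to a problem in which $n$ no longer appears. A \emph{cross-intersecting pair} on $[r]$ is a pair $(a,b)$ of probability distributions on the subsets of $[r]$ such that $R_1\cap R_2\ne\emptyset$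 whenever $a(R_1)>0$ and $b(R_2)>0$. Put
\[
a_i=\sum_{R\ni i}a(R),\qquad b_i=\sum_{R\ni i}b(R)\qquad(i\in[r]).
\]
We call $a_i+b_i$ the \emph{load} of color $i$ and $\max_i(a_i+b_i)$ the \emph{cost} of the pair, and we let $g^*(r)$ be the minimum cost of a cross-intersecting pair on $[r]$; the proof of Theorem~\ref{thm:main} shows that the minimum is attained. In the pair obtained from a coloring, color $i$ touches exactly $n(a_i+b_i)$ vertices, so
\begin{equation}\label{eq:discrete-lower}
g(n,r)\ge n\,g^*(r).
\end{equation}
Corollary~\ref{cor:finite} below shows that this loses less than $2$, so that $g^*(r)=\lim_{n\to\infty}g(n,r)/n$.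

Throughout, $A$ and $B$ denote independent random subsets of $[r]$ with distributions $a$ and $b$. Then $a_i=\Pr(i\in A)$ and $b_i=\Pr(i\in B)$, and linearity of expectation gives, for every fixed $R\subseteq[r]$,
\begin{equation}\label{eq:linear}
\mathbb{E}|A|+\mathbb{E}|B|=\sum_{i}(a_i+b_i),\qquad
\mathbb{E}|R\cap B|=\sum_{i\in R}b_i,\qquad
\mathbb{E}|A\cap B|=\sum_i a_ib_i .
\end{equation}

\subsection*{The area bound}
A color that touches $x$ left and $y$ right vertices carries at most $xy$ edges. In the continuous problem this reads as follows: for a pair of cost $G$,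
\begin{equation}\label{eq:area}
1\le \mathbb{E}|A\cap B|=\sum_i a_ib_i\le\sum_i\Bigl(\frac{a_i+b_i}{2}\Bigr)^2\le \frac{rG^2}{4},
\end{equation}
so $g^*(r)\ge 2/\sqrt r$. If $r=k^2$, arrange the colors in a $k\times k$ grid, and let $A$ be a uniformly random row and $B$ a uniformly random column. Every load is $2/k$, so $g^*(k^2)=2/k$.

One might guess that $2/\sqrt r$ is always the answer, but no pair has this cost unless $r$ is a square. Equality in \eqref{eq:area} forces $a_i=b_i=1/\sqrt r$ for all $i$. A set $R$ with $a(R)>0$ then satisfies $|R|/\sqrt r=\mathbb{E}|R\cap B|\ge1$, while $\mathbb{E}|A|=\sum_i a_i=\sqrt r$. Hence $|A|=\sqrt r$ always, and $\sqrt r$ is an integer. The obstruction is that sets have integer sizes, and it costs a definite amount already for $r=2$. If $A=\{1,2\}$ always, then $a_1=a_2=1$ and $b_1+b_2\ge1$, so the cost is at least $3/2$, with equality when $B$ is a uniformly random singleton; the same holds with the two sides exchanged. Otherwise a singleton occurs on each side, the two singletons are the same set $\{i\}$, every set on either side contains $i$, and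 the cost is $2$. So $g^*(2)=3/2>\sqrt2$.

\subsection*{The main theorem}
The problem is posed by Gong~\cite{Gong}, with the conjecture that for positive integers $r,t$ with $t^2\le r\le t(t+1)$,
\begin{equation}\label{eq:conj}
g^*(r)=\frac2t+\frac1{t+1}+\frac r{t(t+1)}-\frac r{t^2}.
\end{equation}
We prove this, and the same argument determines $g^*(r)$ for every $r$. The intervals $[k^2-k+1,\,k^2+k]$, $k\ge1$, partition the positive integers, so every $r$ has a unique representation
\begin{equation}\label{eq:kj}
r=k^2+j,\qquad k\ge1,\qquad -(k-1)\le j\le k .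
\end{equation}
Here $k$ is the integer nearest to $\sqrt r$, because $(k-\frac12)^2<r<(k+\frac12)^2$. Put $\varepsilon=1$ if $j\ge0$ and $\varepsilon=-1$ if $j<0$. Then $j=\varepsilon|j|$, and $k\ge2$ when $\varepsilon=-1$.

\begin{theorem}\label{thm:main}
For every $r=k^2+j$ as in \eqref{eq:kj},
\[
g^*(r)=\gamma:=\frac2k-\frac{j}{k^2(k+\varepsilon)} .
\]
\end{theorem}

If $t^2\le r\le t(t+1)$, then $k=t$, $j=r-t^2$ and $\varepsilon=1$. Since $\frac1{t(t+1)}-\frac1{t^2}=-\frac1{t^2(t+1)}$, the right side of \eqref{eq:conj} equals
\[
\frac2t+\frac1{t+1}-\frac{t^2+j}{t^2(t+1)}=\frac2t-\frac{j}{t^2(t+1)}=\gamma ,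
\]
so the conjecture holds. If $t(t+1)<r\le(t+1)^2$, then $k=t+1$ and the theorem gives
\[
g^*(r)=\frac2{t+1}+\frac{(t+1)^2-r}{t(t+1)^2}.
\]
At $r=t(t+1)$ both expressions equal $\frac1t+\frac1{t+1}$, so the second one holds there too. Thus $g^*$ is the piecewise linear interpolation of the values $2/t$ at $t^2$ and $\frac1t+\frac1{t+1}$ at $t(t+1)$.

\begin{corollary}\label{cor:finite}
For all $n,r\ge1$,
\[
\lceil n\,g^*(r)\rceil\le g(n,r)\le\lceil n\,g^*(r)\rceil+1 .
\]
Moreover, $g(n,r)=n\,g^*(r)$ whenever $k^2(k+\varepsilon)$ divides $n$.
\end{corollary}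

\begin{corollary}\label{cor:square}
For every $r\ge1$, the least possible value of the maximum half-perimeter in a partition of the unit square into $r$ axis-parallel rectangles is exactly $g^*(r)$.
\end{corollary}

Section~\ref{sec:rows} constructs a pair of cost $\gamma$. Section~\ref{sec:weighted} replaces the area bound by an inequality that depends on the distribution of the sizes $|A|$ and $|B|$, not only on their averages. Section~\ref{sec:three} shows for $r=3$ how integrality of the sizes turns this inequality into the exact bound, and Section~\ref{sec:integer} does so for all $r$. The corollaries are proved in Section~\ref{sec:cor}. From now on $r,k,j,\varepsilon,\gamma$ are as in Theorem~\ref{thm:main}.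

\section{Rows and transversals}\label{sec:rows}

When $r$ is not a square, the grid can be imitated with rows of unequal length. Partition $[r]$ into $k$ \emph{rows} $C_1,\dots,C_k$ of sizes $\ell_1,\dots,\ell_k$, of which $k-|j|$ have size $k$ and $|j|$ have size $k+\varepsilon$; the total is $k^2+\varepsilon|j|=r$. The role of the columns is played by \emph{transversals}, the sets containing exactly one element of each row. A color in a short row lies in a random transversal more often, so a short row must be chosen less often to compensate. If row $C_v$ has probability $p_v$ and all loads $p_v+1/\ell_v$ are to be equal, then summing over $v$ shows that the common load is $(1+\sum_v 1/\ell_v)/k$. Here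
\begin{equation}\label{eq:T}
T:=\sum_{v=1}^k\frac1{\ell_v}=\frac{k-|j|}{k}+\frac{|j|}{k+\varepsilon}=1-\frac{j}{k(k+\varepsilon)},
\end{equation}
and $(1+T)/k=\gamma$. This is where the formula of the theorem comes from.

The weight of a row of size $\ell$ must be $\gamma-1/\ell=(\gamma\ell-1)/\ell$. For $\ell=k$ the numerator is $\gamma k-1=T$, and for $\ell=k+\varepsilon$ it is
\[
P:=\gamma(k+\varepsilon)-1=T+\varepsilon\gamma=\frac{T(k+\varepsilon)+\varepsilon}{k}.
\]

\begin{lemma}\label{lem:TP}
We have $T>0$, $P>0$, $\varepsilon(1-T)\ge0$ and $\varepsilon(TP-1)\ge0$. If $j=k$, then $TP=1$.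
\end{lemma}

\begin{proof}
Let $\varepsilon=1$. From $0\le j\le k$ and \eqref{eq:T} we get $\frac{k}{k+1}\le T\le1$, hence $P=\frac{T(k+1)+1}{k}\ge\frac{k+1}{k}$ and $TP\ge1$. If $j=k$, then $T=\frac k{k+1}$ and $P=\frac{k+1}k$.

Let $\varepsilon=-1$. Then $T=1+\frac{|j|}{k(k-1)}$ with $1\le|j|\le k-1$, so $1<T\le1+\frac1{k-1}=\frac{k}{k-1}$. Therefore $P=\frac{T(k-1)-1}{k}$ satisfies $P>\frac{k-2}{k}\ge0$ and $P\le\frac{k-1}{k}$, and $TP\le1$.
\end{proof}

\begin{proposition}\label{prop:upper}
Let $p_v=\gamma-1/\ell_v$, let $a(C_v)=p_v$ for $v=1,\dots,k$, and let $b$ be the uniform distribution on transversals. Then $(a,b)$ is a cross-intersecting pair in which every load equals $\gamma$. In particular $g^*(r)\le\gamma$.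
\end{proposition}

\begin{proof}
Each $p_v$ equals $T/k$ or $P/(k+\varepsilon)$, so it is positive by Lemma~\ref{lem:TP}, and $\sum_vp_v=k\gamma-T=1$. Every transversal meets every row. For $i\in C_v$ we have $a_i=p_v$ and $b_i=1/\ell_v$.
\end{proof}

For $r=3$ we have $k=2$, $j=-1$ and $\gamma=\frac54$; the rows have sizes $1,2$ and weights $\frac14,\frac34$. For $r=5$ we have $k=2$, $j=1$ and $\gamma=\frac{11}{12}$; the rows have sizes $2,3$ and weights $\frac5{12},\frac7{12}$. Figure~\ref{fig:squares} draws both as partitions of a square.

\begin{figure}[ht]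
\centering
\begin{tikzpicture}[scale=3]
\draw (0,0) rectangle (1,1);
\draw (0,0.75)--(1,0.75);
\draw (0.5,0)--(0.5,0.75);
\node[left] at (0,0.875) {$\frac14$};
\node[left] at (0,0.375) {$\frac34$};
\node[below] at (0.5,0) {$r=3$};
\begin{scope}[xshift=1.6cm]
\draw (0,0) rectangle (1,1);
\draw (0,0.5833)--(1,0.5833);
\draw (0.5,0.5833)--(0.5,1);
\draw (0.3333,0)--(0.3333,0.5833);
\draw (0.6667,0)--(0.6667,0.5833);
\node[left] at (0,0.79) {$\frac5{12}$};
\node[left] at (0,0.29) {$\frac7{12}$};
\node[below] at (0.5,0) {$r=5$};
\end{scope}
\end{tikzpicture}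
\caption{Optimal partitions of the unit square into $3$ and $5$ rectangles. Each horizontal strip, with its height marked, is cut into congruent pieces, and every piece has half-perimeter $\frac54$ (left) or $\frac{11}{12}$ (right). The rectangles are the colors, the strips are the rows, and a vertical line picks out a transversal.}
\label{fig:squares}
\end{figure}

The lower bound has to be tight for this pair, so the size distribution of the pair governs the constants in the proof. The set $B$ always has size $k$, and $A$ has size $k+\varepsilon$ with probability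
\[
\sigma:=\frac{|j|\,P}{k+\varepsilon}
\]
and size $k$ with probability $1-\sigma=(k-|j|)\,T/k$.

\begin{lemma}\label{lem:sigma}
\begin{enumerate}
\item[(a)] $0\le\sigma\le1$; if $\sigma=1$ then $TP=1$; if $\varepsilon=-1$ then $\sigma>0$.
\item[(b)] $r\gamma=2k+\varepsilon\sigma$.
\item[(c)] $\varepsilon\sigma\gamma=(1-T^2)\,P$.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) The number $\sigma$ is a probability. If $\sigma=1$, then $(k-|j|)T/k=0$, so $|j|=k$; by \eqref{eq:kj} this means $j=k$, and $TP=1$ by Lemma~\ref{lem:TP}. If $\varepsilon=-1$, then $|j|\ge1$ and $P>0$.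

(b) All $r$ loads equal $\gamma$, so by \eqref{eq:linear}, $r\gamma=\mathbb{E}|A|+\mathbb{E}|B|=(k+\varepsilon\sigma)+k$.

(c) Since $p_v=(\gamma\ell_v-1)/\ell_v$, we have $\sum_v p_v/(\gamma\ell_v-1)=\sum_v1/\ell_v=T$. Grouping the rows by size turns this into $\frac{1-\sigma}{T}+\frac{\sigma}{P}=T$. Multiplying by $TP$ and using $T-P=-\varepsilon\gamma$ gives $P-\varepsilon\sigma\gamma=T^2P$.
\end{proof}

\section{A weighted intersection inequality}\label{sec:weighted}

The area bound averages the inequality $|A\cap B|\ge1$ uniformly, and after averaging only the numbers $a_i,b_i$ remain; the sizes of the sets have disappeared. To keep them, we multiply the inequality by weights $\varphi(A)\psi(B)$ before averaging, bound the result by Cauchy--Schwarz, and then choose the best weights.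

\begin{proposition}\label{prop:UV}
Let $(a,b)$ be a cross-intersecting pair on $[r]$ of cost $G$. Then:
\begin{enumerate}
\item[(i)] $\mathbb{E}|A|+\mathbb{E}|B|\le rG$;
\item[(ii)] $G|R|>1$ for every set $R$ with $a(R)>0$ or $b(R)>0$;
\item[(iii)] $UV\le1$, where $U=\mathbb{E}\,\dfrac1{G|A|-1}$ and $V=\mathbb{E}\,\dfrac1{G|B|-1}$.
\end{enumerate}
\end{proposition}

\begin{proof}
Part (i) is the first identity in \eqref{eq:linear}. For (ii), let $a(R)>0$. Since $R$ meets every value of $B$, it is nonempty and
\begin{equation}\label{eq:cover}
\sum_{i\in R}b_i=\mathbb{E}|R\cap B|\ge1 .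
\end{equation}
Also $a_i\ge a(R)>0$ for $i\in R$, so $G|R|\ge\sum_{i\in R}(a_i+b_i)>1$. The case $b(R)>0$ is the same with the sides exchanged.

For (iii), let $\varphi$ and $\psi$ be positive functions on the supports of $a$ and $b$, let $R$ range over the relevant support in each sum, and put
\[
u_i=\sum_{R\ni i}a(R)\varphi(R),\qquad v_i=\sum_{R\ni i}b(R)\psi(R),\qquad q_i=\sum_{R\ni i}a(R)\varphi(R)^2 .
\]
By independence, $|A\cap B|\ge1$ and Cauchy--Schwarz,
\begin{equation}\label{eq:pairing}
\mathbb{E}\varphi(A)\cdot\mathbb{E}\psi(B)\le\mathbb{E}\bigl[\varphi(A)\psi(B)\,|A\cap B|\bigr]=\sum_iu_iv_i\le\Bigl(\sum_iu_i^2\Bigr)^{1/2}\Bigl(\sum_iv_i^2\Bigr)^{1/2}.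
\end{equation}
It remains to bound $\sum_i u_i^2$ using the cost. Cauchy--Schwarz on the sets containing $i$ gives $u_i^2\le a_iq_i$, and $a_i\le G-b_i$. Now $\sum_iq_i=\mathbb{E}[\varphi(A)^2|A|]$, and by \eqref{eq:cover},
\[
\sum_ib_iq_i=\sum_Ra(R)\varphi(R)^2\sum_{i\in R}b_i\ge\mathbb{E}[\varphi(A)^2].
\]
Hence $\sum_iu_i^2\le G\sum_iq_i-\sum_ib_iq_i\le\mathbb{E}[\varphi(A)^2(G|A|-1)]$. With the corresponding bound for $v$, \eqref{eq:pairing} becomes
\begin{equation}\label{eq:general}
\bigl(\mathbb{E}\varphi(A)\bigr)^2\bigl(\mathbb{E}\psi(B)\bigr)^2\le\mathbb{E}\bigl[\varphi(A)^2(G|A|-1)\bigr]\cdot\mathbb{E}\bigl[\psi(B)^2(G|B|-1)\bigr].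
\end{equation}
Take $\varphi(R)=\psi(R)=1/(G|R|-1)$, which is positive by (ii). Then \eqref{eq:general} reads $U^2V^2\le UV$, and $UV>0$.
\end{proof}

\begin{remark}\label{rem:weights}
The weights chosen are the best ones for \eqref{eq:general}: by Cauchy--Schwarz, $(\mathbb{E}\varphi(A))^2\le U\cdot\mathbb{E}[\varphi(A)^2(G|A|-1)]$ for every $\varphi$, with equality for our choice. Constant weights give $1\le(G\alpha-1)(G\beta-1)$ with $\alpha=\mathbb{E}|A|$, $\beta=\mathbb{E}|B|$. By the arithmetic--geometric mean inequality this yields $G(\alpha+\beta)\ge4$, and with (i) only $rG^2\ge4$, the area bound again. For the pair of Proposition~\ref{prop:upper}, both (i) and (iii) are equalities: all loads equal the cost, $U=T$ by the proof of Lemma~\ref{lem:sigma}(c), and $V=1/(\gamma k-1)=1/T$.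
\end{remark}

Conditions (i) and (iii) pull in opposite directions: (i) says that the sets are small on average, and (iii) says that they are large, since $1/(Gx-1)$ decreases in $x$. To compare them we pass from $U,V$ to the average sizes by Jensen's inequality: if $H$ is convex on an interval $I$ and $X$ is a random variable with finitely many values, all in $I$, then $\mathbb{E}H(X)\ge H(\mathbb{E}X)$. Applied to $H(x)=1/(Gx-1)$ it gives exactly the inequality for constant weights, so nothing is gained. But $|A|$ and $|B|$ take integer values only, and we may replace $H$ by any convex function that agrees with it at the integers. The largest such function is the piecewise linear interpolant.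

\section{Three colors}\label{sec:three}

Let $r=3$, so that $\gamma=\frac54$ and $r\gamma=\frac{15}4$. Suppose that a pair has cost $G<\frac54$. The sizes lie in $\{1,2,3\}$. Let $h(x)=1/(\frac54x-1)$, so that
\[
h(1)=4,\qquad h(2)=\tfrac23,\qquad h(3)=\tfrac4{11},
\]
and let $\widetilde h$ be the piecewise linear function on $[1,3]$ with these values. Its slopes are $-\frac{10}3$ and $-\frac{10}{33}$, so it is convex and decreasing. As $G<\frac54$, we have $U>\mathbb{E}h(|A|)=\mathbb{E}\widetilde h(|A|)\ge\widetilde h(\alpha)$ and $V>\widetilde h(\beta)$, where $\alpha=\mathbb{E}|A|$ and $\beta=\mathbb{E}|B|$ are at least $1$ and $\alpha+\beta<\frac{15}4$. Thus $\alpha\in[1,\frac{11}4]$, and by monotonicity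
\[
UV>F(\alpha),\qquad F(x)=\widetilde h(x)\,\widetilde h\bigl(\tfrac{15}4-x\bigr),\quad x\in\bigl[1,\tfrac{11}4\bigr].
\]
On each of the intervals $[1,\frac74]$, $[\frac74,2]$, $[2,\frac{11}4]$ both factors are affine, one decreasing and one increasing, so $F$ is a quadratic with negative leading coefficient. A concave function on an interval attains its minimum at an endpoint, and $F(x)=F(\frac{15}4-x)$, so two values decide the matter:
\[
F(1)=4\Bigl(\tfrac14\cdot\tfrac23+\tfrac34\cdot\tfrac4{11}\Bigr)=\tfrac{58}{33},\qquad
F(2)=\tfrac23\Bigl(\tfrac14\cdot4+\tfrac34\cdot\tfrac23\Bigr)=1 .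
\]
Hence $UV>1$, contradicting Proposition~\ref{prop:UV}(iii), and $g^*(3)=\frac54$. The minimum of $F$ occurs at the sizes $\frac74$ and $2$, which are $\mathbb{E}|A|$ and $\mathbb{E}|B|$ for the pair of Proposition~\ref{prop:upper}. Interpolation is essential: at $\alpha=\beta=\frac{15}8$ we have $h(\frac{15}8)=\frac{32}{43}<1$, whereas $\widetilde h(\frac{15}8)=\frac{13}{12}>1$.

\section{Integer sizes and the lower bound}\label{sec:integer}

Let $h(x)=1/(\gamma x-1)$ for $x>1/\gamma$, let $D$ be the set of integers $m>1/\gamma$, and let $m_0=\min D$. An integer $m$ lies in $D$ exactly when $\gamma m-1>0$, so $k,k+\varepsilon\in D$ because $T,P>0$. Let $\widetilde h\colon[m_0,\infty)\to(0,\infty)$ be the piecewise linear function that agrees with $h$ on $D$. Its slope on $[m,m+1]$ is $-\gamma h(m)h(m+1)$, which is negative and increases with $m$, so $\widetilde h$ is strictly decreasing and convex. Put $S=r\gamma$; by Lemma~\ref{lem:sigma}(b), $S=2k+\varepsilon\sigma$.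

\begin{lemma}\label{lem:product}
If $\alpha,\beta\ge m_0$ and $\alpha+\beta\le S$, then $\widetilde h(\alpha)\,\widetilde h(\beta)\ge1$.
\end{lemma}

As for $r=3$, concavity reduces the lemma to the case that one argument is an integer. The new difficulty is that the number of such cases grows with $r$. A second convexity argument reduces them to the integer $k$, where equality holds, and its two neighbors.

\begin{proof}
\emph{Reduction to integers.} Since $\widetilde h$ is decreasing, we may increase $\beta$ and assume $\alpha+\beta=S$. Let $J=[m_0,S-m_0]$ and $F(x)=\widetilde h(x)\widetilde h(S-x)$ for $x\in J$. Call $x\in J$ a breakpoint if $x$ or $S-x$ is an integer; both endpoints of $J$ are breakpoints. Between consecutive breakpoints $F$ is the product of a decreasing and an increasing affine function, hence concave, so $F$ attains its minimum at a breakpoint. Since $F(x)=F(S-x)$, it suffices to show $h(l)\widetilde h(S-l)\ge1$ for the integers $l\in J$, that is,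
\[
N(l):=\widetilde h(S-l)-(\gamma l-1)\ge0 .
\]
Clearing the factor $h(l)$ has made the problem convex: $N$, as a function of a real variable on $J$, is a convex function minus an affine one.

\emph{An interpolation formula.} For integer $l$ the point $S-l$ has the form $m+\varepsilon\sigma$ with $m=2k-l$, and $0\le\sigma\le1$. If $m,m+\varepsilon\in D$ and $w=\gamma m-1$, then Lemma~\ref{lem:sigma}(c) gives
\begin{equation}\label{eq:interp}
\widetilde h(m+\varepsilon\sigma)=\frac{1-\sigma}{w}+\frac{\sigma}{w+\varepsilon\gamma}=\frac1w-\frac{\varepsilon\sigma\gamma}{w(w+\varepsilon\gamma)}=\frac1w-\frac{(1-T^2)P}{w(w+\varepsilon\gamma)} .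
\end{equation}

\emph{The integer $l=k$.} The point $S-k=k+\varepsilon\sigma$ lies between $k$ and $k+\varepsilon$, both in $D$, so $k\in J$. In \eqref{eq:interp} we have $m=k$, $w=T$, $w+\varepsilon\gamma=P$, so $\widetilde h(S-k)=\frac1T-\frac{1-T^2}{T}=T$ and $N(k)=0$. Suppose $l\ge k+1$ is an integer in $J$. Then $k+1\in J$, and $k+1=(1-\lambda)k+\lambda l$ with $\lambda=1/(l-k)$, so convexity gives $N(k+1)\le\lambda N(l)$. Thus $N(k+1)\ge0$ implies $N(l)\ge0$. In the same way $N(k-1)\ge0$ implies $N(l)\ge0$ for the integers $l\le k-1$ in $J$. It remains to prove $N(k+\varepsilon)\ge0$ and $N(k-\varepsilon)\ge0$, each under the assumption that the argument lies in $J$.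

\emph{The integer $l=k+\varepsilon$.} We need $\widetilde h(k-\varepsilon+\varepsilon\sigma)\ge P$. Suppose first that $k-\varepsilon\in D$. Then \eqref{eq:interp} applies with $m=k-\varepsilon$, $w=T-\varepsilon\gamma>0$, $w+\varepsilon\gamma=T$. Multiplying by $T(T-\varepsilon\gamma)>0$, we need $T-(1-T^2)P\ge PT(T-\varepsilon\gamma)$. The terms $T^2P$ cancel, and the left side minus the right side is
\[
T-P+\varepsilon\gamma\,TP=\varepsilon\gamma\,(TP-1)\ge0
\]
by Lemma~\ref{lem:TP}. Suppose next that $k-\varepsilon\notin D$. Since $k+1\in D$, we have $\varepsilon=1$ and $m_0=k$. The assumption $l\in J$ gives $S-l=k-1+\sigma\ge k$, so $\sigma=1$. By Lemma~\ref{lem:sigma}(a), $TP=1$, and $\widetilde h(k)=1/T=P$.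

\emph{The integer $l=k-\varepsilon$.} We need $\widetilde h(k+\varepsilon+\varepsilon\sigma)\ge T-\varepsilon\gamma$. First, $k+2\varepsilon\in D$. For $\varepsilon=1$ this holds because $k\in D$. If $\varepsilon=-1$ and $k-2\notin D$, then $m_0=k-1$, while $S-l=k-1-\sigma<m_0$ as $\sigma>0$ by Lemma~\ref{lem:sigma}(a); this contradicts $l\in J$. So \eqref{eq:interp} applies with $m=k+\varepsilon$, $w=P$, $w+\varepsilon\gamma=P+\varepsilon\gamma>0$. Multiplying by $P=T+\varepsilon\gamma>0$, we need
\[
1-(1-T^2)\,\frac{P}{P+\varepsilon\gamma}\ \ge\ T^2-\gamma^2 .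
\]
The left side is in fact at least $T^2$. If $\varepsilon=1$, then $1-T^2\ge0$ by Lemma~\ref{lem:TP} and $\frac P{P+\gamma}\le1$, so the left side is at least $1-(1-T^2)$. If $\varepsilon=-1$, then $T^2-1\ge0$ and $\frac P{P-\gamma}\ge1$, so the left side is at least $1+(T^2-1)$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:main}]
By Proposition~\ref{prop:upper} it suffices to show that every cross-intersecting pair has cost at least $\gamma$. Suppose that a pair has cost $G<\gamma$. By Proposition~\ref{prop:UV}(ii), every size $m$ that occurs satisfies $m>1/G>1/\gamma$. So $m\in D$, and $\frac1{Gm-1}>\frac1{\gamma m-1}=\widetilde h(m)$; this equality is where integrality of the sizes is used. With $\alpha=\mathbb{E}|A|$ and $\beta=\mathbb{E}|B|$, Jensen's inequality gives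
\[
U>\mathbb{E}\,\widetilde h(|A|)\ge\widetilde h(\alpha),\qquad V>\mathbb{E}\,\widetilde h(|B|)\ge\widetilde h(\beta).
\]
Here $\alpha,\beta\ge m_0$, and $\alpha+\beta\le rG<S$ by Proposition~\ref{prop:UV}(i). Lemma~\ref{lem:product} gives $UV>\widetilde h(\alpha)\widetilde h(\beta)\ge1$, contradicting Proposition~\ref{prop:UV}(iii).
\end{proof}

\section{Finite colorings and partitions of the square}\label{sec:cor}

\begin{proof}[Proof of Corollary~\ref{cor:finite}]
The lower bound is \eqref{eq:discrete-lower}, since $g(n,r)$ is an integer. For the upper bound we round the construction of Section~\ref{sec:rows}. There are many transversals, and rounding the probability of each one separately would be wasteful; only the marginals $b_i=1/\ell_v$ matter, and a cyclic assignment achieves them up to one rounding.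

Since $\sum_v\lceil np_v\rceil\ge n$, there are integers $0\le n_v\le\lceil np_v\rceil$ with $\sum_vn_v=n$. Assign the row $C_v$ to $n_v$ of the left vertices. Number the elements of $C_v$ by $0,\dots,\ell_v-1$ and the right vertices by $0,\dots,n-1$, and assign to the right vertex $w$ the transversal whose element in $C_v$ is the one numbered $w\bmod\ell_v$. Color each edge with the unique common element of the row and the transversal assigned to its ends. A color in $C_v$ touches at most $n_v$ left vertices and at most $\lceil n/\ell_v\rceil$ right vertices, in total at most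
\[
\lceil np_v\rceil+\lceil n/\ell_v\rceil<n\gamma+2\le\lceil n\gamma\rceil+2 .
\]
The left side is an integer, so it is at most $\lceil n\gamma\rceil+1$. If $k^2(k+\varepsilon)$ divides $n$, then $n/k$, $n/(k+\varepsilon)$ and $n\gamma=2n/k-jn/(k^2(k+\varepsilon))$ are integers, and so is $np_v=n\gamma-n/\ell_v$. No rounding occurs, and every color touches at most $n\gamma$ vertices.
\end{proof}

\begin{proof}[Proof of Corollary~\ref{cor:square}]
Let $Q_1,\dots,Q_r$ be closed axis-parallel rectangles with disjoint interiors whose union is $[0,1]^2$; the half-perimeter of $Q_i$ is its height plus its width. For $y\in[0,1]$ let $A(y)$ be the set of indices $i$ such that $Q_i$ meets the horizontal line at height $y$. This set is constant between consecutive heights of horizontal sides, and we let $a(R)$ be the measure of $\{y:A(y)=R\}$. Define $B(x)$ and $b$ with vertical lines. If $a(R_1)>0$ and $b(R_2)>0$, choose $y$ and $x$ with $A(y)=R_1$ and $B(x)=R_2$; the index of a rectangle containing $(x,y)$ lies in $R_1\cap R_2$. So $(a,b)$ is a cross-intersecting pair. Moreover $a_i$ is the measure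 of the set of heights at which the horizontal line meets $Q_i$, which is the height of $Q_i$, and $b_i$ is its width. The cost of the pair is therefore the maximum half-perimeter, which is thus at least $g^*(r)$.

Conversely, stack $k$ horizontal strips of heights $p_1,\dots,p_k$, which sum to $1$, and cut the $v$-th strip into $\ell_v$ congruent rectangles, as in Figure~\ref{fig:squares}. Every half-perimeter equals $p_v+1/\ell_v=\gamma=g^*(r)$.
\end{proof}

\begin{thebibliography}{1}

\bibitem{Gong}
Charles Gong, \emph{Minimizing Monochromatic Subgraphs of $K_{n,n}$}, arXiv:2410.19076 (2024).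

\end{thebibliography}
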